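\title{Cayley--Hamilton algebras and matrix invariants outside characteristic zero}

\begin{abstract}
An $n$-Cayley--Hamilton algebra $R$ over a commutative ring $F$ has a universal map $i_R$ to the $\mathrm{PGL}_n$-invariants of the $n\times n$ matrices over the coordinate ring of its $n$-dimensional representations. This map is an isomorphism when $F$ is a $\mathbb Q$-algebra. We show that for $n\ge2$ the hypothesis on $F$ is necessary: if $F$ is not a $\mathbb Q$-algebra, there is an $R$ with $n+1$ generators for which $i_R$ is neither injective nor surjective. The example is built from three nilpotent $2\times2$ matrices and a Frobenius power of an ideal of $2\times2$ minors. For arbitrary $F$ we prove that the kernel of $i_R$ is nil and that the target is integral over the image.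
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A square matrix over a commutative ring satisfies its characteristic polynomial. A Cayley--Hamilton algebra is an abstract algebra that has coefficient functions $\sigma_1,\dots,\sigma_n$ behaving like those of a characteristic polynomial and that satisfies the same identity. This paper is about the converse direction: how much of such an algebra can be recovered from its maps to $n\times n$ matrices?

Throughout, $F\neq0$ is a commutative ring with $1$, $n\ge1$ is an integer and $X$ is a set. Algebras are associative with $1$. We write $F\supset\mathbb Q$ when $F$ is a $\mathbb Q$-algebra.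

\subsection{Norms and Cayley--Hamilton algebras}

Let $S$ be a commutative $F$-algebra and $R$ an $S$-algebra, that is, an $F$-algebra with a homomorphism $S\to Z(R)$ to its center. A \emph{norm} $N\colon R\to S$ is a multiplicative polynomial law over $S$ in the sense of Roby and Chenevier: a family of maps $N_B\colon B\otimes_SR\to B$, one for each commutative $S$-algebra $B$, natural in $B$, with $N_B(yz)=N_B(y)N_B(z)$ and $N_B(1)=1$. No homogeneity is required. The model is the determinant on $M_n(S)$, which makes sense after every extension of scalars. Extending scalars to a polynomial ring is what produces coefficients: the maps $\sigma_i\colon R\to S$ are defined by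
\[
N_{S[\tau]}(1+\tau x)=\sum_{i\ge0}\sigma_i(x)\tau^i ,
\]
and their values are viewed in $R$ through $S\to Z(R)$. Naturality for $\tau\mapsto a\tau$ gives $\sigma_i(ax)=a^i\sigma_i(x)$ for $a\in S$.

A \emph{$\Sigma$-algebra} over $F$ is such a triple $(R,S,N)$ in which $S$ is generated as an $F$-algebra by the values $\sigma_i(x)$; we then write $S=\sigma(R)$. A \emph{$\sigma$-ideal} is a two-sided ideal $I$ of $R$ such that the norm descends to $R/I$, so that $R/I$ is a $\Sigma$-algebra and $R\to R/I$ is a morphism of $\Sigma$-algebras. A subset \emph{generates} $R$ if it generates it under the $F$-algebra operations and all the $\sigma_i$.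

Put $CH_n(x)=\sum_{i=0}^n(-1)^i\sigma_i(x)x^{n-i}$. An \emph{$n$-Cayley--Hamilton algebra}, or \emph{$n$-CH algebra}, over $F$ is a $\Sigma$-algebra over $F$ in which
\[
CH_n(x)=0\ \text{ for all }x,\qquad \sigma_i(x)=0\ \text{ for all }x\text{ and all }i>n,\qquad \sigma_i(1)=\tbinom ni .
\]
For a commutative $F$-algebra $B$, the algebra $M_n(B)$ with $N=\det$ is $n$-CH. Here $\det(\tau-a)=\sum_i(-1)^i\sigma_i(a)\tau^{n-i}$, and the first condition is the Cayley--Hamilton theorem. There is a free $n$-CH algebra $F_{\Sigma,n}\langle X\rangle$ on $X$; it is generated by $X$, and every $n$-CH algebra generated by $X$ is its quotient by a $\sigma$-ideal.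

\subsection{Generic matrices and the map $i_R$}

Let $A=A_{X,n}$ be the polynomial ring over $F$ in variables $\xi_x^{hj}$ ($x\in X$, $1\le h,j\le n$), and let $\xi_x=(\xi_x^{hj})\in M_n(A)$ be the generic matrices. Let $\mathrm{PGL}_n$ be the group scheme with $\mathrm{PGL}_n(B)=\operatorname{Aut}_B(M_n(B))$; we write $gmg^{-1}$ for the image of a matrix $m$ under $g\in\mathrm{PGL}_n(B)$. The substitution $\xi_x\mapsto g\xi_xg^{-1}$ is a $B$-automorphism of $B\otimes_FA$. An ideal $J\subset A$ is \emph{stable} if all these automorphisms preserve the ideal generated by $J$; they then act on $B\otimes_F A/J$. For stable $J$, an element $r=r(\xi)$ of $M_n(A/J)$ is \emph{invariant} if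
\[
r(g\xi g^{-1})=g\,r(\xi)\,g^{-1}\quad\text{for all commutative $F$-algebras $B$ and all }g\in\mathrm{PGL}_n(B).
\]
The invariants form a subalgebra $M_n(A/J)^{\mathrm{PGL}_n}$, which contains the images of the $\xi_x$.

It is known (Donkin, Zubkov) that over every commutative ring $F$ the map $x\mapsto\xi_x$ induces an isomorphism
\[
i\colon F_{\Sigma,n}\langle X\rangle\longrightarrow M_n(A)^{\mathrm{PGL}_n}
\]
under which the $\sigma_i$ become the coefficients of the characteristic polynomial. We denote both sides by $T$ and identify them, so that $x=\xi_x$ and $\sigma(T)\subset A$ consists of scalar matrices.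

Let $R=T/I$ be an $n$-CH algebra, with $I$ a $\sigma$-ideal and with ground ring $\sigma(R)=\sigma(T)/(I\cap\sigma(T))\subset R$. The two-sided ideal of $M_n(A)$ generated by $I$ is $M_n(J)$, where $J\subset A$ is the ideal generated by the entries of the elements of $I$. This $J$ is stable, because for $r\in I$ the entries of $r(g\xi g^{-1})=grg^{-1}$ are $B$-linear combinations of those of $r$. We obtain a commutative diagram
\begin{equation}\label{eq:diagram}
\begin{array}{ccccc}
F_{\Sigma,n}\langle X\rangle&\xrightarrow{\ i,\ \cong\ }&M_n(A)^{\mathrm{PGL}_n}&\hookrightarrow&M_n(A)\\[2pt]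
\downarrow&&\downarrow{\scriptstyle\nu}&&\downarrow\\[2pt]
R&\xrightarrow{\ i_R\ }&M_n(A/J)^{\mathrm{PGL}_n}&\hookrightarrow&M_n(A/J)
\end{array}
\end{equation}
in which the outer vertical maps are the natural surjections and $\nu$ is induced by $A\to A/J$. The strong embedding theorem says that if $F\supset\mathbb Q$, then $i_R$ is an isomorphism for every $R$, and $\nu$ is surjective. The following problem comes from Procesi's paper \cite{Procesi}.

\medskip
\noindent\textbf{Problem.} \emph{Is $i_R$ an isomorphism for every $F$, $n$, $X$ and $R$? If not, is $i_R$ always injective, is it always surjective, and is $\nu$ always surjective?}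
\medskip

The last two questions are the same. In \eqref{eq:diagram} the left vertical map is onto and $i$ is bijective, so
\begin{equation}\label{eq:image}
\operatorname{im}\nu=\operatorname{im}i_R .
\end{equation}
The first question asks whether $I=T\cap M_n(J)$. We shall see in Section~\ref{sec:tools} that it is equivalent to asking whether $R$ embeds in some $M_n(B)$ compatibly with the $\sigma_i$.

\subsection{What one might expect}\label{ss:expect}

Two cases need no hypothesis on $F$. For $I=0$ the map $i_R$ is the isomorphism $i$. For $n=1$ the group is trivial, $T=A=F[X]$, $J=I$, and $i_R$ is the identity of $A/J$. These cases suggest that $F\supset\mathbb Q$ may be only a convenience of proof.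

The evidence on the other side concerns $\nu$. Over a field of characteristic $0$ rational $\mathrm{PGL}_n$-modules are semisimple, so taking invariants preserves surjections. Over a field $k$ of characteristic $p$ it does not: the trace $M_p(k)\to k$ is an equivariant surjection onto the trivial module, the invariants of $M_p(k)$ are the scalars, and scalars have trace $0$. This does not yet answer the problem, since $J$ is not an arbitrary stable ideal: it is generated by the entries of invariant matrices. It also says nothing about injectivity, which one could hope to survive on its own. In fact all three statements fail.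

\subsection{Results}

For $n=2$ we write $\operatorname{tr}=\sigma_1$ and $\det=\sigma_2$.

\begin{theorem}\label{thm:example}
Let $k$ be a field of characteristic $p>0$, let $n=2$ and $X=\{x_1,x_2,x_3\}$. There are a $2$-CH algebra $R=T/I$ over $k$, graded by multidegree in $X$, and a multidegree in which $R\ne0$, $M_2(A/J)^{\mathrm{PGL}_2}\ne0$, and $i_R$ is the zero map. So $i_R$ is neither injective nor surjective, and $\nu$ is not surjective. For $p=2$ one may take
\[
R=T\big/\bigl(\operatorname{tr}x_i,\ \det x_i,\ \operatorname{tr}(x_ix_j)^4\ (i<j)\bigr),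
\]
and then $0\ne x_1\operatorname{tr}(x_2x_3)^3\operatorname{tr}(x_1x_3)^2\operatorname{tr}(x_1x_2)^2\in\ker i_R$.
\end{theorem}

\begin{theorem}\label{thm:classification}
If $n=1$, then $i_R$ is always an isomorphism. If $n\ge2$, the following are equivalent:
\begin{itemize}
\item[(a)] $F\supset\mathbb Q$;
\item[(b)] $i_R$ is an isomorphism for all $X$ and $R$;
\item[(c)] $i_R$ is injective for all $X$ and $R$;
\item[(d)] $i_R$ is surjective for all $X$ and $R$;
\item[(e)] $\nu$ is surjective for all $X$ and $R$.
\end{itemize}
If $F\not\supset\mathbb Q$ and $n\ge2$, then for every $X$ with $|X|\ge n+1$ there is a single $R$ for which $i_R$ is neither injective nor surjective.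
\end{theorem}

\begin{theorem}\label{thm:survives}
For all $F$, $n$, $X$ and $R$:
\begin{itemize}
\item[(i)] $\ker i_R$ is a nil ideal;
\item[(ii)] every element of $M_n(A/J)^{\mathrm{PGL}_n}$ is integral over the central subring $A_0\subset\operatorname{im}i_R$, the image of $A^{\mathrm{PGL}_n}$.
\end{itemize}
\end{theorem}

For Theorem~\ref{thm:example} we make the three generic matrices nilpotent, which turns them into three vectors $v_1,v_2,v_3$ in the plane (Section~\ref{sec:vectors}). The image of $T$ is then spanned by monomials in the three determinants $\Delta_l$ of pairs of vectors, times $1$ or times rank one matrices $v_iv_j^*$. We impose the relations $\Delta_l^q=0$ for a power $q$ of $p$ (Section~\ref{sec:K}). In a suitable multidegree each spanning element becomes a binomial coefficient times one fixed matrix $U\ne0$. When $p$ divides all these coefficients, $i_R$ is zero in that degree (Section~\ref{sec:R}), while $U$ is still an invariant (Section~\ref{sec:U}). Theorem~\ref{thm:classification} follows by adding diagonal blocks and changing the base ring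 (Section~\ref{sec:general}). These two theorems use the two results quoted above and standard commutative algebra. Theorem~\ref{thm:survives} uses a theorem of Chenevier and a theorem of Franjou and van der Kallen, both stated in Section~\ref{sec:survives}.

\section{Representations, and $\sigma$-ideals for $n=2$}\label{sec:tools}

\begin{lemma}\label{lem:homog}
Let $R$ be an $n$-CH algebra and $S=\sigma(R)$. Then $N$ is homogeneous of degree $n$: $N_B(bz)=b^nN_B(z)$ for every commutative $S$-algebra $B$, $b\in B$ and $z\in B\otimes_SR$.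
\end{lemma}

\begin{proof}
The condition $\sigma_i(1)=\binom ni$ says $N_{S[\tau]}(1+\tau)=(1+\tau)^n$. Naturality for $\tau\mapsto b-1$ gives $N_B(b)=b^n$, and $N_B$ is multiplicative.
\end{proof}

Elements of $\mathrm{PGL}_n(B)$ need not be conjugations by matrices over $B$. The next lemma lets us compute as if they were.

\begin{lemma}\label{lem:lift}
Let $g\in\mathrm{PGL}_n(B)$.
\begin{itemize}
\item[(a)] There are $b_1,\dots,b_m$ generating the unit ideal of $B$ such that over each $B[1/b_l]$ the automorphism $g$ is conjugation by an invertible matrix.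
\item[(b)] There is a faithfully flat $B$-algebra $B'$ over which $g$ is conjugation by an element of $\mathrm{SL}_n(B')$.
\end{itemize}
Consequently $g$ preserves characteristic polynomials, and an element of $M_n(A/J)$, with $J$ stable, is invariant as soon as it is invariant under $\mathrm{SL}_n(B)$ for all $B$.
\end{lemma}

\begin{proof}
(a) Let $E_{hj}$ be the matrix units and $L_h=g(E_{hh})B^n$. Then $B^n=\bigoplus_hL_h$, and $g(E_{h1})\colon L_1\to L_h$ is an isomorphism with inverse $g(E_{1h})$. So $L_1$ is projective of rank one, hence free on a finite Zariski cover. Where $L_1$ is free on $u$, the vectors $u_h=g(E_{h1})u$ form a basis with $g(E_{hj})u_l=\delta_{jl}u_h$, so $g$ is conjugation by the matrix with columns $u_h$.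

(b) Over $B_1=\prod_lB[1/b_l]$, which is faithfully flat over $B$, $g$ is conjugation by some $c\in\mathrm{GL}_n(B_1)$. The ring $B'=B_1[\epsilon]/(\epsilon^n-\det c)$ is free of rank $n$ over $B_1$, and $\epsilon^{-1}c\in\mathrm{SL}_n(B')$.

The consequences hold because $M\to M\otimes_BB'$ is injective for every $B$-module $M$.
\end{proof}

The ring $A/J$ and the map $i_R$ were defined through a presentation of $R$. To transport a counterexample from one $n$, $X$ or $F$ to another we need an intrinsic description. For a commutative $F$-algebra $B$, let $\mathrm{Rep}_n(R)(B)$ be the set of $F$-algebra homomorphisms $\varphi\colon R\to M_n(B)$ that are \emph{$\sigma$-compatible}: $\varphi(\sigma_i(r))=\sigma_i(\varphi(r))\cdot1$ for all $r$ and $i$. By Lemma~\ref{lem:lift}, $\mathrm{PGL}_n(B)$ acts on this set by $\varphi\mapsto g\varphi g^{-1}$.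

\begin{proposition}\label{prop:rep}
Let $R=T/I$ be an $n$-CH algebra.
\begin{itemize}
\item[(a)] The map $f\mapsto M_n(f)\circ i_R$ is a bijection $\operatorname{Hom}_F(A/J,B)\to\mathrm{Rep}_n(R)(B)$, natural in $B$.
\item[(b)] For $U\in M_n(A/J)$ and $\varphi$ corresponding to $f$, put $U(\varphi)=M_n(f)(U)$. This identifies $M_n(A/J)$ with the set of natural maps $\mathrm{Rep}_n(R)\to M_n$. The element $i_R(r)$ becomes $\varphi\mapsto\varphi(r)$, and $U$ is invariant if and only if $U(g\varphi g^{-1})=gU(\varphi)g^{-1}$ for all $B$, $\varphi\in\mathrm{Rep}_n(R)(B)$ and $g\in\mathrm{PGL}_n(B)$.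
\end{itemize}
\end{proposition}

\begin{proof}
(a) A homomorphism $f\colon A\to B$ is the same as a map $X\to M_n(B)$. It induces $M_n(A)\to M_n(B)$ and, by restriction, a $\sigma$-compatible map $T\to M_n(B)$. Since $J$ is generated by the entries of elements of $I$, $f$ kills $J$ if and only if this restriction kills $I$, and then it descends to a $\sigma$-compatible map on $R$. This gives the map in (a), which is injective because $f$ can be read off from the images of the $x\in X$. Conversely, let $\varphi\in\mathrm{Rep}_n(R)(B)$, and let $f\colon A\to B$ be given by $x\mapsto\varphi(x)$. The composite $T\to R\to M_n(B)$ and the restriction of $M_n(f)$ are $\sigma$-compatible and agree on $X$. The set where two $\sigma$-compatible maps agree is a subalgebra closed under all $\sigma_i$, and $X$ generates $T$. So the two maps agree, and $f$ kills $J$.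

(b) The identification is Yoneda's lemma applied to each entry. If $U$ is invariant, specialize $U(g\xi g^{-1})=gU(\xi)g^{-1}$ along the map $B\otimes_FA/J\to B$ given by $\varphi$. Conversely, apply the equivariance condition over $B\otimes_FA/J$ to the representation induced by $i_R$.
\end{proof}

We shall use two consequences. First, $\ker i_R$ is the set of $r$ killed by every $\sigma$-compatible $\varphi\colon R\to M_n(B)$; in particular $R$ has a $\sigma$-compatible embedding in some $M_n(B)$ if and only if $i_R$ is injective. Second, $A/J$, its invariants and $i_R$ depend only on $R$ and its maps $\sigma_i$, and not on the chosen generators.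

Now let $n=2$. In $M_2$ of a commutative ring, $\operatorname{tr}$ is linear and
\begin{equation}\label{eq:det}
\det(a+b)=\det a+\det b+\operatorname{tr}a\operatorname{tr}b-\operatorname{tr}(ab).
\end{equation}
This identity gives explicit generators for $T$ and an explicit way to produce $\sigma$-ideals.

\begin{lemma}\label{lem:words}
Let $n=2$. Then $\sigma(T)$ is generated as an $F$-algebra by the traces and determinants of words in $X$, and $T$ is spanned by the words over $\sigma(T)$.
\end{lemma}

\begin{proof}
Let $S'$ be the $F$-algebra generated by these traces and determinants, and let $T'$ be the $S'$-span of the words, the empty word $1$ included. Then $T'$ is a subalgebra containing $X$. For $a_l\in S'$ and words $w_l$, the trace of $\sum a_lw_l$ is $\sum a_l\operatorname{tr}w_l$, and by \eqref{eq:det} its determinant is $\sum a_l^2\det w_l+\sum_{l<l'}a_la_{l'}(\operatorname{tr}w_l\operatorname{tr}w_{l'}-\operatorname{tr}(w_lw_{l'}))$. Both lie in $S'$. So $T'$ is closed under the $\sigma_i$, whence $T'=T$ and $\sigma(T)=S'$.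
\end{proof}

\begin{lemma}\label{lem:ideal}
Let $n=2$ and $Y\subset T$. Let $I$ be the two-sided ideal of $T$ generated by $Y$, all $\operatorname{tr}(yr)$ and all $\det y$ $(y\in Y,\ r\in T)$. Then $I$ is a $\sigma$-ideal, and $J$ is generated by the entries of the elements of $Y$. If $Y\subset\sigma(T)$, then $I$ is the ideal generated by $Y$.
\end{lemma}

\begin{proof}
Put $S=\sigma(T)$. An element of $I$ is a finite sum $z=\sum z_l$, where each $z_l$ has the form $ayb$ or $cr'$ with $a,b,r'\in T$, $y\in Y$, and $c$ one of the central generators. For $r\in T$ we have $\operatorname{tr}(aybr)=\operatorname{tr}(y\,bra)$ and $\operatorname{tr}(cr'r)=c\operatorname{tr}(r'r)$, so $\operatorname{tr}(zr)\in I\cap S$. Also $\det(ayb)=\det a\det y\det b$ and $\det(cr')=c^2\det r'$, so $\det z\in I\cap S$ by \eqref{eq:det}.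

We need the same for the law $N$ after extension of scalars. By Lemma~\ref{lem:homog}, $N(\sum_l\tau_lr_l)$ is a quadratic form in indeterminates $\tau_l$ for any $r_l\in T$. Its coefficients are found by setting the $\tau_l$ equal to $0$ or $1$: they are $N(r_l)$ and $N(r_l+r_{l'})-N(r_l)-N(r_{l'})$. Applied to $N(\tau_0+\tau_1r)$ at $\tau_0=1$, this shows $N(r)=\sigma_2(r)=\det r$. With \eqref{eq:det} we get
\begin{equation}\label{eq:law}
N\Bigl(\sum_l\tau_lr_l\Bigr)=\sum_l\tau_l^2\det r_l+\sum_{l<l'}\tau_l\tau_{l'}\bigl(\operatorname{tr}r_l\operatorname{tr}r_{l'}-\operatorname{tr}(r_lr_{l'})\bigr).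
\end{equation}
Specializing the $\tau_l$ shows that \eqref{eq:det} holds on $B\otimes_ST$ for $N_B$ and the $B$-linear extension of $\operatorname{tr}$, for every commutative $S$-algebra $B$. Let $B$ be an $S/(I\cap S)$-algebra, $u\in B\otimes_ST$, and $z=\sum b_l\otimes z_l$ with $z_l\in I$. By the first paragraph and \eqref{eq:law}, $\operatorname{tr}z=\operatorname{tr}(uz)=N_B(z)=0$, so $N_B(u+z)=N_B(u)$. Hence $N$ descends to a norm $T/I\to S/(I\cap S)$.

The entries of $ayb$, and the scalars $\operatorname{tr}(yr)$ and $\det y$, lie in the ideal generated by the entries of $y$; this gives the claim on $J$. If $y$ is a scalar, then $\operatorname{tr}(yr)=y\operatorname{tr}r$ and $\det y=y^2$.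
\end{proof}

\section{Nilpotent matrices as vectors}\label{sec:vectors}

Until the end of Section~\ref{sec:U}, $F=k$ is a field of characteristic $p>0$, $n=2$, $X=\{x_1,x_2,x_3\}$ and $A=A_{X,2}$. The ring $A$ is $\mathbb N^3$-graded by degree in $\xi_1,\xi_2,\xi_3$ (we write $\xi_i$ for $\xi_{x_i}$). The action preserves this grading, so $T$ is graded.

To show that $i_R$ is not injective we must prove that some element is \emph{not} in $I$, and for this we need control of all of $T$ in a given degree. We gain it by putting $\operatorname{tr}x_i$ and $\det x_i$ into $I$. The generic matrices then have square zero, and such a matrix is a column vector times a row vector.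

Let $P=k[s_1,t_1,s_2,t_2,s_3,t_3]$ and
\[
v_i=\binom{s_i}{t_i},\qquad v_i^*=(-t_i,\ s_i),\qquad [ij]=v_i^*v_j=s_it_j-s_jt_i,
\]
\[
\Delta_1=[23],\qquad\Delta_2=[31],\qquad\Delta_3=[12].
\]
Thus $[ii]=0$, and $[ij]=\pm\Delta_l$ when $\{i,j,l\}=\{1,2,3\}$. Expanding a $3\times3$ determinant with two equal rows gives
\begin{equation}\label{eq:syz}
s_1\Delta_1+s_2\Delta_2+s_3\Delta_3=0,\qquad t_1\Delta_1+t_2\Delta_2+t_3\Delta_3=0 .
\end{equation}
Since $v^*w=\det(v,w)$, a matrix $g$ with $\det g=1$ satisfies $(gv)^*w=\det(v,g^{-1}w)$, that is,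
\begin{equation}\label{eq:star}
(gv)^*=v^*g^{-1}.
\end{equation}
The ring $P$ is $\mathbb N^3$-graded by degree in $v_1,v_2,v_3$. For $\beta\in\mathbb N^3$ put $\Delta^\beta=\Delta_1^{\beta_1}\Delta_2^{\beta_2}\Delta_3^{\beta_3}$ and $|\beta|=\beta_1+\beta_2+\beta_3$. As $\Delta_l$ has degree $0$ in $v_l$ and degree $1$ in the other two vectors,
\begin{equation}\label{eq:degree}
\Delta^\beta\ \text{ has degree }\ |\beta|-\beta_l\ \text{ in }v_l,\ \text{ and total degree }2|\beta| .
\end{equation}
Let $P^{\mathrm{ev}}\subset P$ be the span of the monomials of even degree in each $v_i$. Define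
\[
\pi\colon A\to P,\qquad \xi_i\mapsto v_iv_i^*=\begin{pmatrix}-s_it_i&s_i^2\\-t_i^2&s_it_i\end{pmatrix},
\]
and write $\pi$ also for the induced map on $M_2$. It sends multidegree $m$ to multidegree $2m$, and by \eqref{eq:star} it turns the substitution $\xi_i\mapsto g\xi_ig^{-1}$, $g\in\mathrm{SL}_2(B)$, into $v_i\mapsto gv_i$.

\begin{lemma}\label{lem:pi}
The image of $\pi$ is $P^{\mathrm{ev}}$, and its kernel is generated by the $\operatorname{tr}\xi_i$ and $\det\xi_i$.
\end{lemma}

\begin{proof}
For one matrix, the quotient by trace and determinant is $k[a,b,c]/(a^2+bc)$, where $a,b,c$ are the entries in positions $(1,1)$, $(1,2)$, $(2,1)$. It is free over $k[b,c]$ on $1,a$. The even part of $k[s,t]$ is free over $k[s^2,t^2]$ on $1,st$. So $(a,b,c)\mapsto(-st,s^2,-t^2)$ is an isomorphism. Now tensor over $i=1,2,3$.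
\end{proof}

Since $v_i^*v_j=[ij]$ is a scalar, a product of the matrices $v_iv_i^*$ collapses: for $r\ge1$,
\begin{equation}\label{eq:word}
\pi(x_{i_1}\cdots x_{i_r})=[i_1i_2]\cdots[i_{r-1}i_r]\;v_{i_1}v_{i_r}^*,\qquad
\pi(\operatorname{tr}(x_{i_1}\cdots x_{i_r}))=[i_1i_2]\cdots[i_{r-1}i_r][i_ri_1],
\end{equation}
and the determinant of a nonempty word goes to $0$. In particular, for $\{i,j,l\}=\{1,2,3\}$ and $m\ge1$,
\begin{equation}\label{eq:pair}
\pi(\operatorname{tr}(x_ix_j))=-\Delta_l^2,\qquad \pi\bigl((x_ix_j)^m\bigr)=[ij]^m[ji]^{m-1}v_iv_j^*=\pm\Delta_l^{2m-1}v_iv_j^* .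
\end{equation}
Let $k[\Delta]=k[\Delta_1,\Delta_2,\Delta_3]\subset P$, and let $W\subset M_2(P)$ be the $k$-span of all $\Delta^\beta\cdot1$ and $\Delta^\beta v_iv_j^*$ with $\beta\in\mathbb N^3$, $1\le i,j\le3$. It is a graded subring, because $v_iv_j^*v_av_b^*=[ja]\,v_iv_b^*$. Lemma~\ref{lem:words} and \eqref{eq:word} give
\begin{equation}\label{eq:W}
\pi(\sigma(T))\subset k[\Delta],\qquad\pi(T)\subset W .
\end{equation}
In each multidegree $W$ has a short list of spanning elements. This is the control we wanted.

\begin{example}[the smallest case]\label{ex:q2}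
Let $p=2$, and let $I$ be the ideal generated by all $\operatorname{tr}x_i$, $\det x_i$ and $\operatorname{tr}(x_ix_j)$, $i<j$; it is a $\sigma$-ideal by Lemma~\ref{lem:ideal}. Solve both relations \eqref{eq:syz} for the first term and multiply them:
\[
s_1t_1\Delta_1^2=s_2t_2\Delta_2^2+s_3t_3\Delta_3^2+(s_2t_3+s_3t_2)\Delta_2\Delta_3 .
\]
In characteristic $2$ the bracket is $\Delta_1$, so
\[
\Delta_1\Delta_2\Delta_3=s_1t_1\Delta_1^2+s_2t_2\Delta_2^2+s_3t_3\Delta_3^2 .
\]
The left side is $\pi(\operatorname{tr}(x_1x_2x_3))$ by \eqref{eq:word}. The right side lies in $\pi(J)$ by \eqref{eq:pair}, because $s_lt_l=\pi(\xi_l^{11})$. As $\ker\pi\subset J$, we get $\operatorname{tr}(x_1x_2x_3)\in J$, so $i_R$ kills this element. The coefficients $s_lt_l$ cannot be replaced by elements of $k[\Delta]$: the coefficient of $\Delta_1^2$ must have multidegree $(2,0,0)$, and by \eqref{eq:degree} $k[\Delta]$ is zero there. This is the mechanism of the counterexample: an invariant lies in the ideal generated by other invariants, but only with non-invariant coefficients.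

It is not yet a counterexample, because coefficients in $T$ may be matrices, and $W$ contains $v_1v_1^*$ in multidegree $(2,0,0)$. Indeed, subtracting $CH_2(a)$ and $CH_2(b)$ from $CH_2(a+b)$ and using \eqref{eq:det} gives $ab+ba=\operatorname{tr}(a)b+\operatorname{tr}(b)a-\operatorname{tr}a\operatorname{tr}b+\operatorname{tr}(ab)$. Modulo the $\operatorname{tr}x_i$ this yields
\[
x_1x_2x_3+x_3x_1x_2\equiv\operatorname{tr}(x_1x_2)x_3+\operatorname{tr}(x_1x_2x_3),\qquad x_3x_1x_2\equiv\operatorname{tr}(x_1x_3)x_2-\operatorname{tr}(x_2x_3)x_1+x_1x_2x_3,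
\]
the second by moving $x_3$ past $x_1$ and then past $x_2$. Hence
\[
\operatorname{tr}(x_1x_2x_3)\equiv2x_1x_2x_3-\operatorname{tr}(x_2x_3)x_1+\operatorname{tr}(x_1x_3)x_2-\operatorname{tr}(x_1x_2)x_3,
\]
and for $p=2$ this lies in $I$. So $\operatorname{tr}(x_1x_2x_3)$ is already $0$ in $R$.
\end{example}

The example shows what is needed: relations $\Delta_l^q$ in place of $\Delta_l^2$, and a multidegree in which such unexpected vanishing occurs but $\Delta_l^qW$ is zero for all $l$.

\section{A Frobenius power of the ideal of minors}\label{sec:K}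

Let $q=p^e$ with $e\ge1$, and put
\[
\mathfrak p=(\Delta_1,\Delta_2,\Delta_3),\qquad\mathfrak p^{[q]}=(\Delta_1^q,\Delta_2^q,\Delta_3^q),\qquad K=P/\mathfrak p^{[q]},\qquad\mathfrak n=(s_1,t_1,s_2,t_2,s_3,t_3).
\]
The ideal $\mathfrak p$ expresses that the three vectors are proportional. We need this in a form that survives base change.

\begin{lemma}\label{lem:prime}
The kernel of $P\to k[c_1,c_2,c_3,s,t]$, $v_i\mapsto c_iw$ with $w=\binom st$, is $\mathfrak p$. Hence $\mathfrak p$ is prime, $s_i\notin\mathfrak p$, and $(P/\mathfrak p)\otimes_kB\to B[c_1,c_2,c_3,s,t]$ is injective for every commutative $k$-algebra $B$.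
\end{lemma}

\begin{proof}
The map kills each $\Delta_l$. Modulo $\mathfrak p$ we have $s_it_j\equiv t_is_j$. If a monomial is divisible by $s_it_j$ with $i<j$, replace this factor by $t_is_j$. This preserves the multidegree $m$ and the total degree $b$ in the $t$'s, and it lowers the sum of the indices of the $t$-factors, so the process stops. In a final monomial, if $s_i$ occurs then no $t_j$ with $j>i$ occurs. So its exponent of $t_1$ is $\min(b,m_1)$, its exponent of $t_2$ is the minimum of $m_2$ and what is left of $b$, and the monomial is determined by $(m,b)$. The final monomials span $P/\mathfrak p$ and map to the distinct monomials $c^ms^{|m|-b}t^b$, so $P/\mathfrak p$ injects. Tensoring over the field $k$ preserves injectivity.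
\end{proof}

We shall compute in localizations of $K$, so we must know that nothing is lost by localizing and that local elements can be glued. Recall three facts. \emph{Hilbert--Burch} \cite[1.4.17]{BH}: if the proper ideal $\mathfrak a$ of $m\times m$ minors of an $(m+1)\times m$ matrix over a Noetherian ring $Q$ contains a regular sequence of length $2$, there is an exact sequence $0\to Q^m\to Q^{m+1}\to Q\to Q/\mathfrak a\to0$. \emph{Auslander--Buchsbaum}: for a finitely generated module $M\ne0$ of finite projective dimension over a Noetherian local ring $Q$, $\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}Q$. \emph{Local cohomology}: if $y$ runs over the six variables, then $H^0_{\mathfrak n}(K)$ and $H^1_{\mathfrak n}(K)$ are the homology at the first two places of the \v{C}ech complex $0\to K\to\bigoplus_yK[1/y]\to\bigoplus_{\{y,y'\}}K[1/yy']$, and $H^i_{\mathfrak n}(K)=0$ for $i<\operatorname{depth}K_{\mathfrak n}$.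

\begin{lemma}\label{lem:depth}
The only associated prime of $K$ is $\mathfrak p$, so $s_1$ is a nonzerodivisor on $K$. Moreover $H^0_{\mathfrak n}(K)=H^1_{\mathfrak n}(K)=0$.
\end{lemma}

\begin{proof}
Each $\Delta_l$ is linear in one of the variables with coprime coefficients, hence irreducible, and the three are pairwise non-associate. In the factorial ring $P$, powers of two of them therefore form a regular sequence; in particular $\operatorname{ht}\mathfrak p\ge2$. Because $q$ is a power of $p$, we have $s_i^qt_j^q-s_j^qt_i^q=[ij]^q$, so $\mathfrak p^{[q]}$ is the ideal of $2\times2$ minors of the $3\times2$ matrix with rows $(s_i^q,t_i^q)$. By Hilbert--Burch, $\operatorname{pd}_PK\le2$. By Auslander--Buchsbaum, $\operatorname{depth}K_{\mathfrak n}\ge6-2=4$, which gives the vanishing. If $\mathfrak q$ is an associated prime of $K$, then $\operatorname{depth}K_{\mathfrak q}=0$, so $\operatorname{ht}\mathfrak q=\operatorname{depth}P_{\mathfrak q}=\operatorname{pd}K_{\mathfrak q}\le2$. As $\mathfrak q\supset\mathfrak p^{[q]}$ forces $\mathfrak q\supset\mathfrak p$,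 we get $\mathfrak q=\mathfrak p$. Finally $s_1\notin\mathfrak p$.
\end{proof}

After inverting $s_1$, the ring $K$ becomes a truncated polynomial ring.

\begin{lemma}\label{lem:local}
Let $\Lambda=k[s_1,s_1^{-1},t_1,s_2,s_3]$ and $\rho_1=\Delta_2^{q-1}\Delta_3^{q-1}$. Then $K[1/s_1]=\Lambda[\Delta_2,\Delta_3]/(\Delta_2^q,\Delta_3^q)$ is free over $\Lambda$ with basis $\Delta_2^a\Delta_3^b$, $0\le a,b<q$, and $\mathfrak p\rho_1=0$ in it. Moreover $\mathfrak p^{2q-1}\subset\mathfrak p^{[q]}$ in $P$.
\end{lemma}

\begin{proof}
We have $P[1/s_1]=\Lambda[t_2,t_3]$, and $\Delta_3=s_1t_2-s_2t_1$, $\Delta_2=s_3t_1-s_1t_3$ is an invertible affine change of variables over $\Lambda$. So $P[1/s_1]$ is the polynomial ring $\Lambda[\Delta_2,\Delta_3]$. By \eqref{eq:syz},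
\begin{equation}\label{eq:delta1}
\Delta_1=-s_1^{-1}(s_2\Delta_2+s_3\Delta_3),
\end{equation}
and raising to the power $q$ gives $\Delta_1^q=-s_1^{-q}(s_2^q\Delta_2^q+s_3^q\Delta_3^q)$. Hence in $P[1/s_1]$ the ideals $\mathfrak p$ and $\mathfrak p^{[q]}$ become $(\Delta_2,\Delta_3)$ and $(\Delta_2^q,\Delta_3^q)$. This gives the first assertions and shows that $\mathfrak p^{2q-1}$ maps to $0$ in $K[1/s_1]$. It maps to $0$ in $K$ because $s_1$ is a nonzerodivisor.
\end{proof}

So $\Delta^\beta$ can be nonzero in $K$ only for $|\beta|\le2q-2$, and at the extreme value it is a multiple of $\rho_1$ in $K[1/s_1]$. The elements $\Delta^\beta v_iv_j^*$ with $|\beta|=2q-2$ have total degree $4q-2$. We consider multidegrees of this total degree of the form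
\[
d=(q-1+\gamma_1,\ q-1+\gamma_2,\ q-1+\gamma_3),\qquad\gamma\in\mathbb N^3,\quad|\gamma|=q+1 .
\]
Let $e_1,e_2,e_3$ be the standard basis of $\mathbb Z^3$. By \eqref{eq:degree}, $\Delta^\beta v_iv_j^*$ has multidegree $d$ if and only if
\begin{equation}\label{eq:alpha}
\beta_l=q-1-\alpha_l\ \ (l=1,2,3),\qquad\text{where }\ \alpha=\gamma-e_i-e_j,\quad|\alpha|=q-1 .
\end{equation}
The next lemma is the heart of the construction: all these elements are integer multiples of a single matrix.

\begin{lemma}\label{lem:key}
Let $\gamma\in\mathbb N^3$, $|\gamma|=q+1$, and put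
\[
U_1=\rho_1\,s_1^{\gamma_1}s_2^{\gamma_2}s_3^{\gamma_3}\,s_1^{-(q+1)}\,v_1v_1^*\in M_2(K[1/s_1]).
\]
Then $U_1\ne0$. If $i,j,\alpha,\beta$ are as in \eqref{eq:alpha} and $\alpha\ge0$, then
\[
\Delta^\beta v_iv_j^*=(-1)^{\beta_1}\binom{\alpha_2+\alpha_3}{\alpha_2}\,U_1\quad\text{in }M_2(K[1/s_1]).
\]
\end{lemma}

\begin{proof}
The $(1,2)$ entry of $U_1$ is $s_1^{\gamma_1-q+1}s_2^{\gamma_2}s_3^{\gamma_3}\rho_1$, a nonzero element of $\Lambda$ times a basis element. For the formula, note that $\beta_1=\alpha_2+\alpha_3$, and expand $\Delta_1^{\beta_1}$ by \eqref{eq:delta1}: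
\[
\Delta^\beta=(-1)^{\beta_1}s_1^{-\beta_1}\sum_{m=0}^{\beta_1}\binom{\beta_1}{m}s_2^ms_3^{\beta_1-m}\,\Delta_2^{\beta_2+m}\Delta_3^{\beta_3+\beta_1-m}.
\]
The exponents of $\Delta_2$ and $\Delta_3$ add up to $|\beta|=2q-2$, so a term vanishes unless both equal $q-1$, that is, unless $m=\alpha_2$. Thus
\[
\Delta^\beta=(-1)^{\beta_1}\tbinom{\alpha_2+\alpha_3}{\alpha_2}\,s_1^{\alpha_1}s_2^{\alpha_2}s_3^{\alpha_3}\,s_1^{-(q-1)}\rho_1 .
\]
The vector $s_1v_i-s_iv_1$ has entries $0$ and $[1i]\in\mathfrak p$. Since $\mathfrak p\rho_1=0$, we get $\rho_1v_iv_j^*=\rho_1s_is_js_1^{-2}v_1v_1^*$, and $\alpha+e_i+e_j=\gamma$.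
\end{proof}

\section{The algebra $R$ and the kernel of $i_R$}\label{sec:R}

\subsection{The numerical conditions}

We look for $q$ and $\gamma\in\mathbb N^3$ with $|\gamma|=q+1$ such that
\begin{itemize}
\item[(C1)] $\gamma_l\ge2$ for all $l$;
\item[(C2)] $d_l=q-1+\gamma_l$ is even for all $l$;
\item[(C3)] $p$ divides $\binom{\alpha_2+\alpha_3}{\alpha_2}$ for each $\alpha=\gamma-e_i-e_j$, $1\le i\le j\le3$.
\end{itemize}
Condition (C1) makes every $\alpha$ nonnegative and will exclude what happened in Example~\ref{ex:q2}, which is the case $q=2$, $\gamma=(1,1,1)$. Condition (C2) says that $d$ comes from a multidegree in $X$. Condition (C3) makes the coefficients in Lemma~\ref{lem:key} vanish.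

Kummer's theorem says that $p\nmid\binom{a+b}{a}$ if and only if no carry occurs when $a$ and $b$ are added in base $p$. Let $\alpha\ge0$ with $|\alpha|=q-1$. All $e$ digits of $q-1$ equal $p-1$, so the digits of $\alpha_1$ are complementary to those of $\alpha_2+\alpha_3$. Therefore
\begin{equation}\label{eq:kummer}
p\nmid\tbinom{\alpha_2+\alpha_3}{\alpha_2}\iff\text{at each of the $e$ positions the digits of }\alpha_1,\alpha_2,\alpha_3\text{ add up to }p-1 .
\end{equation}

\begin{lemma}\label{lem:numbers}
Conditions $|\gamma|=q+1$ and \textup{(C1)--(C3)} hold for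
\[
\begin{array}{lll}
p=2:&q=8,&\gamma=(3,3,3);\\
p=3:&q=27,&\gamma=(6,8,14);\\
p\ge5:&q=p^2,&\gamma=(p-1,\ p-1,\ (p-2)p+3).
\end{array}
\]
\end{lemma}

\begin{proof}
The sums are $9$, $28$ and $p^2+1$. For $p=2$, $q-1$ and the $\gamma_l$ are odd; for odd $p$ they are even. For (C3) we exhibit, for each $\alpha$, a position with digit sum different from $p-1$.

If $p=2$, then $\alpha$ is a permutation of $(1,3,3)$, with units digits adding up to $3$, or of $(2,2,3)$, with twos digits adding up to $3$.

If $p=3$, the six cases are as follows; the last column names a position with digit sum $5$.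
\[
\begin{array}{cccc}
(i,j)&\alpha&\text{base }3&\text{position}\\\hline
(1,1)&(4,8,14)&(011,022,112)&\text{units}\\
(2,2)&(6,6,14)&(020,020,112)&\text{threes}\\
(3,3)&(6,8,12)&(020,022,110)&\text{threes}\\
(1,2)&(5,7,14)&(012,021,112)&\text{units}\\
(1,3)&(5,8,13)&(012,022,111)&\text{units}\\
(2,3)&(6,7,13)&(020,021,111)&\text{threes}
\end{array}
\]

If $p\ge5$, the units digits of $\gamma$ are $p-1,p-1,3$. All are at least $2$, so subtracting $e_i+e_j$ causes no borrowing, and the units digits of $\alpha$ add up to $2p-1$.
\end{proof}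

\begin{remark}
No smaller $q$ satisfies these conditions. For $p=2$ the $\gamma_l$ are odd and at least $3$, so $q+1\ge9$. For $q=p$ the right side of \eqref{eq:kummer} always holds. For $q=9$, $\gamma$ is a permutation of $(2,2,6)$ or $(2,4,4)$, and (C3) fails at the corresponding permutation of $(2,0,6)$ or $(0,4,4)$.
\end{remark}

From now on $q$ and $\gamma$ are as in Lemma~\ref{lem:numbers}.

\subsection{The algebra}

We want $J$ to correspond to $\mathfrak p^{[q]}$. For $p=2$, $\Delta_l^q$ is a power of $\pi(\operatorname{tr}(x_ix_j))$. For odd $p$, $\Delta_l^q$ has odd degree in two vectors and is not in the image of $\pi$, but \eqref{eq:pair} offers $\Delta_l^qv_iv_j^*$ instead. So for $\{i,j,l\}=\{1,2,3\}$, $i<j$, let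
\[
f_l=\operatorname{tr}(x_ix_j)^{q/2}\ \ (p=2),\qquad f_l=(x_ix_j)^{(q+1)/2}\ \ (p\text{ odd});
\]
then $\pi(f_l)=\Delta_l^q$ for $p=2$ and $\pi(f_l)=\pm\Delta_l^qv_iv_j^*$ for $p$ odd. Let $I$ be the $\sigma$-ideal of Lemma~\ref{lem:ideal} for
\[
Y=\{\operatorname{tr}x_i,\ \det x_i,\ f_i:\ i=1,2,3\},
\]
and let $R=T/I$. For $p=2$, $Y$ consists of scalars, so $R$ is the algebra displayed in Theorem~\ref{thm:example}. The elements of $Y$ are multihomogeneous and $\operatorname{tr}(yr)$ is linear in $r$, so $I$ and $J$ are multihomogeneous, and $i_R$ is a graded map.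

The parities of the degrees in $v_1,v_2,v_3$ define a $(\mathbb Z/2)^3$-grading on $P$ and $K$. Let $K^{\mathrm{ev}}=P^{\mathrm{ev}}/(\mathfrak p^{[q]}\cap P^{\mathrm{ev}})$ be the even part of $K$, a direct summand.

\begin{lemma}\label{lem:AJ}
The map $\pi$ induces an isomorphism $A/J\cong K^{\mathrm{ev}}$.
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:ideal} and~\ref{lem:pi}, $\ker\pi\subset J$ and $\pi(J)$ is the ideal of $P^{\mathrm{ev}}$ generated by the entries of the $\pi(f_l)$. It is contained in $\mathfrak p^{[q]}\cap P^{\mathrm{ev}}$, and we must prove equality. Let $f=\sum_l\Delta_l^qh_l\in P^{\mathrm{ev}}$. Taking the even component, we may assume that each $\Delta_l^qh_l$ is even. If $p=2$, then $\Delta_l^q$ is even, so $h_l\in P^{\mathrm{ev}}$. If $p$ is odd, then $h_l$ has odd degree in $v_i$ and $v_j$ and even degree in $v_l$. Each monomial of $h_l$ is then an even monomial times a coordinate of $v_i$ times a coordinate of $v_j$, and the four such products are, up to sign, the entries of $v_iv_j^*$. In both cases $f\in\pi(J)$.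
\end{proof}

Under this isomorphism $i_R$ is induced by $\pi\colon T\to M_2(P)\to M_2(K)$, and multidegree $d/2$ in $X$ corresponds to multidegree $d$ in $K$.

\begin{proposition}\label{prop:zero}
\begin{itemize}
\item[(a)] $\pi(I)$ is zero in multidegree $d$.
\item[(b)] $i_R$ is zero in multidegree $d/2$.
\item[(c)] $R$ is nonzero in multidegree $d/2$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) We first show $\pi(I)\subset\sum_l\Delta_l^qW$. Since $W$ is a ring containing $\pi(T)$, it suffices to check the generators of $I$. For $y=\operatorname{tr}x_i$ or $\det x_i$, the elements $y$, $\operatorname{tr}(yr)=y\operatorname{tr}r$ and $\det y=y^2$ map to $0$. For $y=f_l$ we have $\pi(f_l)\in\Delta_l^qW$. If $p=2$, then $\pi(\operatorname{tr}(f_lr))=\Delta_l^q\,\pi(\operatorname{tr}r)\in\Delta_l^qk[\Delta]$ and $\pi(\det f_l)=\Delta_l^{2q}$. If $p$ is odd, then $\pi(\det f_l)=0$ and $\pi(\operatorname{tr}(f_lr))=\pm\Delta_l^q\,v_j^*\pi(r)v_i$, which lies in $\Delta_l^qk[\Delta]$ because $v_j^*v_i=[ji]$ and $v_j^*v_av_b^*v_i=[ja][bi]$.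

It remains to show that $\Delta_l^qW$ is zero in multidegree $d$. A cofactor in $W$ would have total degree $4q-2-2q=2q-2$ and degree $d_l=q-1+\gamma_l$ in $v_l$. By \eqref{eq:degree}, a spanning element $\Delta^\beta\cdot1$ of this kind has $|\beta|=q-1$ and $\beta_l=-\gamma_l<0$. A spanning element $\Delta^\beta v_av_b^*$, with $v_l$ occurring $m\le2$ times in $v_av_b^*$, has $|\beta|=q-2$ and $\beta_l=m-1-\gamma_l\le1-\gamma_l<0$ by (C1). Neither exists.

(b) By \eqref{eq:W} it suffices to show that $W_d$ maps to $0$ in $M_2(K)$. The space $W_d$ is spanned by elements $\Delta^\beta\cdot1$ with $|\beta|=2q-1$, which vanish in $K$ by Lemma~\ref{lem:local}, and by elements $\Delta^\beta v_iv_j^*$ as in \eqref{eq:alpha}. The latter vanish in $M_2(K[1/s_1])$ by Lemma~\ref{lem:key}, (C1) and (C3) (the vector $\alpha$ is symmetric in $i,j$), and hence in $M_2(K)$ by Lemma~\ref{lem:depth}.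

(c) Take $i=j=1$ in \eqref{eq:alpha}: $\beta=(q+1-\gamma_1,\,q-1-\gamma_2,\,q-1-\gamma_3)$. These numbers are even by (C2), and nonnegative since (C1) gives $\gamma_l\le q-3$. Let
\[
r=x_1\operatorname{tr}(x_2x_3)^{\beta_1/2}\operatorname{tr}(x_1x_3)^{\beta_2/2}\operatorname{tr}(x_1x_2)^{\beta_3/2}\in T .
\]
By \eqref{eq:pair}, $\pi(r)=\pm\Delta^\beta v_1v_1^*$, which is nonzero in $M_2(P)$ and has multidegree $d$. By (a), $r\notin I$.
\end{proof}

Thus $i_R$ is not injective. For $p=2$ we have $\beta=(6,4,4)$ and $d/2=(5,5,5)$, and $r$ is the element in Theorem~\ref{thm:example}.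

\section{An invariant outside the image}\label{sec:U}

By Lemma~\ref{lem:key}, the matrix $U_1$ is what one would get by dividing the invariant $\Delta^\beta v_iv_j^*$ by a binomial coefficient. The coefficient is $0$ in $k$, so the division is not available, and two things are unclear: $U_1$ has $s_1$ in the denominator, and its definition singles out the coordinate $s$ and the vector $v_1$. Both difficulties are resolved by one computation, which shows that neither choice matters. To handle the action of $\mathrm{SL}_2(B)$ we allow arbitrary linear forms with coefficients in $B$.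

Let $B$ be a commutative $k$-algebra, $P_B=P\otimes_kB$, $K_B=K\otimes_kB$. For $\{a,b,c\}=\{1,2,3\}$ put $\rho_a=\Delta_b^{q-1}\Delta_c^{q-1}$. For a linear form $\ell\binom st=\lambda s+\mu t$ with $\lambda,\mu\in B$, define
\[
M_{\ell,a}=\ell(v_1)^{\gamma_1}\ell(v_2)^{\gamma_2}\ell(v_3)^{\gamma_3}\,\ell(v_a)^{-(q+1)}\,v_av_a^*,\qquad U_{\ell,a}=\rho_aM_{\ell,a}\in M_2\bigl(K_B[1/\ell(v_a)]\bigr).
\]
The element $\rho_a$ has degree $2q-2$ in $v_a$ and $q-1$ in the other two vectors, and $M_{\ell,a}$ has multidegree $\gamma-(q-1)e_a$. So $U_{\ell,a}$ is homogeneous of multidegree $d$. For $\ell=s$, $a=1$ it is $U_1$.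

\begin{lemma}\label{lem:compat}
For all $\ell,\ell',a,a'$ we have $U_{\ell,a}=U_{\ell',a'}$ in $M_2\bigl(K_B[1/\ell(v_a)\ell'(v_{a'})]\bigr)$.
\end{lemma}

\begin{proof}
By \eqref{eq:syz}, $\sum_i\ell'(v_i)\Delta_i=0$. Put $u=\ell'(v_a)/\ell'(v_{a'})$.

\emph{Step 1: $\mathfrak p\rho_{a'}=0$ once $\ell'(v_{a'})$ is inverted.} If $b,c$ are the other two indices, then $\Delta_b\rho_{a'}=\Delta_c\rho_{a'}=0$ in $K$, and $\ell'(v_{a'})\Delta_{a'}=-\ell'(v_b)\Delta_b-\ell'(v_c)\Delta_c$.

\emph{Step 2: $\rho_a=u^{q-1}\rho_{a'}$.} For $a=a'$ there is nothing to prove. Otherwise let $c$ be the third index. Raise $\ell'(v_{a'})\Delta_{a'}=-\ell'(v_a)\Delta_a-\ell'(v_c)\Delta_c$ to the power $q-1$ and multiply by $\Delta_c^{q-1}$. Since $\Delta_c^q=0$ in $K$, only the term without $\ell'(v_c)\Delta_c$ survives on the right, and $(-1)^{q-1}=1$ in $k$. This gives $\ell'(v_{a'})^{q-1}\rho_a=\ell'(v_a)^{q-1}\rho_{a'}$.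

\emph{Step 3: $u^{q-1}M_{\ell,a}\equiv M_{\ell',a'}$ modulo $\mathfrak p$.} Let $f=\ell(v_a)\ell'(v_{a'})$. By Lemma~\ref{lem:prime} and exactness of localization, $(P_B/\mathfrak pP_B)[1/f]$ injects into $B[c_1,c_2,c_3,s,t][1/\bar f]$, where $\bar f=c_ac_{a'}\ell(w)\ell'(w)$. There $\ell(v_i)$ becomes $c_i\ell(w)$, so $M_{\ell,a}$ becomes
\[
c^\gamma\,\ell(w)^{|\gamma|-(q+1)}\,c_a^{-(q+1)+2}\,ww^*=c^\gamma c_a^{1-q}\,ww^* .
\]
The form $\ell$ cancels because $|\gamma|=q+1$. In the same way $M_{\ell',a'}$ becomes $c^\gamma c_{a'}^{1-q}ww^*$, and $u$ becomes $c_a/c_{a'}$.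

Steps 2, 3 and 1, in this order, give $U_{\ell,a}=\rho_{a'}u^{q-1}M_{\ell,a}=\rho_{a'}M_{\ell',a'}$.
\end{proof}

\begin{proposition}\label{prop:U}
There is an element $0\ne U\in M_2(A/J)^{\mathrm{PGL}_2}$ of multidegree $d/2$.
\end{proposition}

\begin{proof}
\emph{Gluing.} Take $B=k$ and $\ell\in\{s,t\}$, so that $\ell(v_a)$ runs over the six variables. By Lemma~\ref{lem:compat} the $U_{\ell,a}$ form, entry by entry, a cocycle in the \v{C}ech complex of Section~\ref{sec:K}. Since $H^0_{\mathfrak n}(K)=H^1_{\mathfrak n}(K)=0$, there is a unique $U\in M_2(K)$ with image $U_{\ell,a}$ in each $M_2(K[1/\ell(v_a)])$. It is nonzero because $U_{s,1}=U_1\neq0$.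

\emph{Degree.} The six localizations are graded and the images of $U$ have multidegree $d$. A component of $U$ of another multidegree vanishes in all of them, so its entries lie in $H^0_{\mathfrak n}(K)=0$. By (C2) and Lemma~\ref{lem:AJ}, $U\in M_2(K^{\mathrm{ev}})=M_2(A/J)$, of multidegree $d/2$ in $X$.

\emph{Invariance.} By Lemma~\ref{lem:lift} it suffices to treat $g\in\mathrm{SL}_2(B)$. The substitution $\theta\colon v_i\mapsto gv_i$ fixes each $\Delta_l$, so it acts on $K_B$, and on $K^{\mathrm{ev}}\otimes_kB=(A/J)\otimes_kB$ it is the substitution $\xi_i\mapsto g\xi_ig^{-1}$. We must show that $U'=g^{-1}\theta(U)g$ equals $U$. For $\ell\in\{s,t\}$, $\theta$ extends to a map $K_B[1/\ell(v_a)]\to K_B[1/\ell(gv_a)]$, and $g^{-1}(gv_a)(gv_a)^*g=v_av_a^*$ by \eqref{eq:star}. Hence $U'=U_{\ell\circ g,\,a}$ after inverting $\ell(gv_a)$. By Lemma~\ref{lem:compat}, $U'=U$ after inverting any product $\ell(gv_a)\,\ell'(v_{a'})$ with $\ell,\ell'\in\{s,t\}$. Since $g$ is invertible, the six elements $\ell(gv_a)$ generate $\mathfrak nP_B$, so these finitely many products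 generate $\mathfrak n^2P_B$. Each entry of $U'-U$ is killed by a power of each product, hence by a power of $\mathfrak n$. But $K\to\bigoplus_yK[1/y]$ is injective and remains so after tensoring with $B$ over $k$, so no nonzero element of $K_B$ is killed by a power of $\mathfrak n$. Thus $U'=U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
In multidegree $d/2$, $R$ is nonzero and $i_R$ is zero by Proposition~\ref{prop:zero}, and the target is nonzero by Proposition~\ref{prop:U}. As $i_R$ is graded, $U$ is not in its image, which is also the image of $\nu$ by \eqref{eq:image}. The explicit form for $p=2$ was identified in Section~\ref{sec:R}.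
\end{proof}

\begin{remark}
The construction of $U$ uses $|\gamma|=q+1$ and (C2), but not (C1) or (C3). For $q=2$, $\gamma=(1,1,1)$, Lemma~\ref{lem:key} with $(i,j)=(2,3)$ has coefficient $1$ and gives $U=\Delta_2\Delta_3v_2v_3^*=\pi(x_2x_1x_3)$. So it is (C3) that keeps $U$ out of the image.
\end{remark}

\section{Arbitrary $n$, $X$ and $F$}\label{sec:general}

To pass from $n=2$ to larger $n$, we enlarge the example by factors that force every $n$-dimensional representation to be, locally, a $2$-dimensional one plus a diagonal part that carries no new information.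

\begin{proposition}\label{prop:n}
Let $k$ be a field of characteristic $p>0$ and $n\ge2$. There is an $n$-CH algebra $R$ over $k$, generated by $n+1$ elements, for which $i_R$ is neither injective nor surjective.
\end{proposition}

\begin{proof}
Let $R_2$ be the algebra of Theorem~\ref{thm:example}, with norm $N_2$ and $S=\sigma(R_2)$. Let $R=R_2\times S^{n-2}$, with elements $(r,a)=(r,a_3,\dots,a_n)$ and with $S$ embedded diagonally.

\emph{$R$ is $n$-CH.} The formula $N(r,a)=N_2(r)\prod_ja_j$ makes sense on $B\otimes_SR=(B\otimes_SR_2)\times B^{n-2}$ and defines a norm. From $N(1+\tau(r,a))=N_2(1+\tau r)\prod_j(1+\tau a_j)$ we read off that $\sigma_i=0$ for $i>n$, that $\sigma_i(1)=\binom ni$, that $\sigma_i(r,0)=\sigma_i(r)$, whence $\sigma(R)=S$, and that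
\[
\sum_i(-1)^i\sigma_i(r,a)\tau^{n-i}=\bigl(\tau^2-\sigma_1(r)\tau+\sigma_2(r)\bigr)\prod_j(\tau-a_j).
\]
Substitute $\tau=(r,a)$. In the component $R_2$ the first factor vanishes, and in the $j$-th component the factor $\tau-a_j$ vanishes. So $CH_n=0$.

\emph{Generators.} Let $e_3,\dots,e_n$ be the identity elements of the factors $S$ and $e'=1-\sum_je_j=(1,0)$. The $n+1$ elements $(x_1,0),(x_2,0),(x_3,0),e_3,\dots,e_n$ generate $R$. Indeed, by Lemma~\ref{lem:words}, the values of $\sigma_1,\sigma_2$ on the elements $(w,0)$, $w$ a nonempty word, generate $S$ over $k$, and $R$ is spanned over $S$ by the $(w,0)$, $e'$ and the $e_j$.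

\emph{Standard representations.} Let $\varphi_2\in\mathrm{Rep}_2(R_2)(B)$. As $S$ is generated by the values of the $\sigma_i$, there is a homomorphism $\varphi_S\colon S\to B$ with $\varphi_2(s)=\varphi_S(s)\cdot1$. Define the block diagonal map
\[
\widehat\varphi_2(r,a)=\operatorname{diag}\bigl(\varphi_2(r),\varphi_S(a_3),\dots,\varphi_S(a_n)\bigr).
\]
It sends $s\in S$ to $\varphi_S(s)\cdot1$, and $\det(1+\tau\widehat\varphi_2(r,a))=\det(1+\tau\varphi_2(r))\prod_j(1+\tau\varphi_S(a_j))$ is the image of $N(1+\tau(r,a))$ under $\varphi_S$. So $\widehat\varphi_2\in\mathrm{Rep}_n(R)(B)$.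

\emph{Every $\varphi\in\mathrm{Rep}_n(R)(B)$ is, on a finite Zariski cover of $B$, of the form $h\widehat\varphi_2h^{-1}$ with $h\in\mathrm{GL}_n$.} The matrices $\varphi(e'),\varphi(e_3),\dots,\varphi(e_n)$ are orthogonal idempotents with sum $1$, so $B^n$ is the direct sum of their images, which are projective. By $\sigma$-compatibility, $\det(1+\tau\varphi(e'))=(1+\tau)^2$ and $\det(1+\tau\varphi(e_j))=1+\tau$. Over a field an idempotent $\epsilon$ has $\det(1+\tau\epsilon)=(1+\tau)^{\operatorname{rank}\epsilon}$, so the ranks are $2,1,\dots,1$ at every prime. Where the images are free, choose bases; they give $h$ such that $\psi=h^{-1}\varphi h$ satisfies $\psi(e')=E_{11}+E_{22}$ and $\psi(e_j)=E_{jj}$. Then $\psi(r,0)=\psi(e')\psi(r,0)\psi(e')$ has the form $\operatorname{diag}(\varphi_2(r),0)$, which defines a homomorphism $\varphi_2\colon R_2\to M_2(B)$. Since $\psi$ is $\sigma$-compatible, $\psi(s)$ is a scalar for $s\in S$, and $(s,0)=se'$ shows that $\varphi_2(s)$ is the same scalar. For $s=\sigma_i(r)=\sigma_i(r,0)$ this scalar is $\sigma_i(\psi(r,0))=\sigma_i(\varphi_2(r))$,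 so $\varphi_2$ is $\sigma$-compatible. Finally $\psi(se_j)=\varphi_S(s)E_{jj}$, so $\psi=\widehat\varphi_2$.

\emph{$i_R$ is not injective.} Let $0\ne r\in\ker i_{R_2}$. Every $\varphi_2$ kills $r$ by Proposition~\ref{prop:rep}. So every $\varphi$ satisfies, locally and hence globally, $\varphi(r,0)=h\operatorname{diag}(\varphi_2(r),0)h^{-1}=0$. Thus $0\ne(r,0)\in\ker i_R$.

\emph{$i_R$ is not surjective.} Let $U$ be an equivariant natural map $\mathrm{Rep}_2(R_2)\to M_2$ outside the image of $i_{R_2}$. Where $\varphi=h\widehat\varphi_2h^{-1}$, put $\widehat U(\varphi)=h\operatorname{diag}(U(\varphi_2),0)h^{-1}$. If also $\varphi=h'\widehat\varphi_2'h'^{-1}$, then $u=h^{-1}h'$ commutes with $E_{11}+E_{22}$ and all $E_{jj}$, $j\geq3$. So $u$ is block diagonal with a $2\times2$ block $g_2$ and a diagonal part, $\varphi_2'=g_2^{-1}\varphi_2g_2$, and $U(\varphi_2')=g_2^{-1}U(\varphi_2)g_2$. Hence $h'\operatorname{diag}(U(\varphi_2'),0)h'^{-1}=h\operatorname{diag}(U(\varphi_2),0)h^{-1}$. The local values therefore do not depend on choices; they glue to $\widehat U(\varphi)\in M_n(B)$,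 naturally in $B$. Replacing $h$ by $gh$ shows equivariance under $g\in\mathrm{GL}_n(B)$, and Lemma~\ref{lem:lift}(a) gives equivariance under $\mathrm{PGL}_n(B)$. By Proposition~\ref{prop:rep}, $\widehat U$ lies in the target of $i_R$. If $\widehat U=i_R(r,a)$, then evaluating at $\widehat\varphi_2$ and taking the upper block gives $U(\varphi_2)=\varphi_2(r)$ for all $\varphi_2$, that is, $U=i_{R_2}(r)$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
The case $n=1$ was settled in Section~\ref{ss:expect}. Let $n\ge2$. The implication (a)$\Rightarrow$(b) is the strong embedding theorem, (b) implies (c) and (d), and (d)$\Leftrightarrow$(e) by \eqref{eq:image}. The last sentence of the theorem gives (c)$\Rightarrow$(a) and (d)$\Rightarrow$(a), so it remains to prove it.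

Let $F\not\supset\mathbb Q$ and $|X|\ge n+1$. Some prime $p$ is not invertible in $F$. Let $\mathfrak m$ be a maximal ideal containing $p$, let $k=F/\mathfrak m$, and let $R$ be the algebra of Proposition~\ref{prop:n} over $k$. As $F\to k$ is onto, $R$ is an $n$-CH algebra over $F$ with the same generators. Map $n+1$ elements of $X$ to these generators and the others to $0$; this presents $R$ as a quotient of $F_{\Sigma,n}\langle X\rangle$ by a $\sigma$-ideal. By Proposition~\ref{prop:rep}, $i_R$ is the map from $R$ to the equivariant natural maps $\mathrm{Rep}_n(R)\to M_n$ on commutative $F$-algebras. If $\varphi\colon R\to M_n(B)$ is a homomorphism of $F$-algebras, then $\mathfrak m$ kills $1\in M_n(B)$, so $B$ is a $k$-algebra. Thus $\mathrm{Rep}_n(R)(B)$ is empty unless $B$ is a $k$-algebra, in which case it is the same set whether taken over $F$ or over $k$. The equivariant natural maps over $F$ and over $k$ are therefore the same, and so is $i_R$.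
\end{proof}

\section{The kernel is nil and the target is integral}\label{sec:survives}

In the example of Theorem~\ref{thm:example} both failures are nilpotent: $r^2=0$ in $R$ because $x_1^2=\operatorname{tr}(x_1)x_1-\det x_1=0$, and $U^2=0$ because $(v_1v_1^*)^2=0$ and $s_1$ is a nonzerodivisor on $K$. Theorem~\ref{thm:survives} bounds the failure in general. Here $F,n,X$ and $R=T/I$ are arbitrary.

For part (i) we need enough representations over fields to detect the $\sigma_i(r)$ up to nilpotents. They are supplied by the following theorem.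

\begin{theorem}[Chenevier {\cite[Thm.~2.12]{Chenevier}}]\label{thm:chenevier}
Let $\Omega$ be an algebraically closed field, $E$ an $\Omega$-algebra, and $D\colon E\to\Omega$ a multiplicative polynomial law that is homogeneous of degree $n$. Then $D=\det\circ\rho$ for some (semisimple) representation $\rho\colon E\to M_n(\Omega)$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:survives}(i)]
Let $S=\sigma(R)$, $r\in\ker i_R$, let $\mathfrak q\subset S$ be a prime ideal, and let $\Omega$ be an algebraic closure of the fraction field of $S/\mathfrak q$. The norm restricted to $\Omega$-algebras is a multiplicative law on $E=\Omega\otimes_SR$, homogeneous of degree $n$ by Lemma~\ref{lem:homog}. Theorem~\ref{thm:chenevier} gives $\rho$ such that, for $y\in R$, $\det(1+\tau\rho(y))$ is the image of $\sum_i\sigma_i(y)\tau^i$ in $\Omega[\tau]$. Since $\rho$ is $\Omega$-linear, it sends $\sigma_i(y)$ to the corresponding scalar matrix, so its restriction to $R$ lies in $\mathrm{Rep}_n(R)(\Omega)$. By Proposition~\ref{prop:rep}, $\rho(r)=0$, and therefore $\sigma_i(r)\in\mathfrak q$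 for $i\ge1$. As $\mathfrak q$ is arbitrary, $\sigma_1(r),\dots,\sigma_n(r)$ are nilpotent. Now $CH_n(r)=0$ puts $r^n$ in $\sum_{i=1}^n\sigma_i(r)R$, an ideal generated by finitely many central nilpotent elements, hence nilpotent. So $r$ is nilpotent.
\end{proof}

For part (ii) we need a substitute for the exactness of invariants: an invariant of a quotient may not lift, but a power of it does.

\begin{theorem}[Franjou--van der Kallen \cite{FvdK}]\label{thm:fvdk}
Let $F_0$ be a commutative Noetherian ring, $G$ a Chevalley group scheme over $F_0$, and $D\to E$ a surjective $G$-equivariant homomorphism of commutative $F_0$-algebras with rational $G$-action. Then for every $c\in E^G$ some power $c^m$, $m\ge1$, is the image of an element of $D^G$.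
\end{theorem}

The theorem concerns commutative algebras over a Noetherian base. We reach a Noetherian base by restricting to a finitely generated subring, and commutative algebras by passing from a matrix to the coefficients of its characteristic polynomial.

\begin{lemma}\label{lem:power}
For every $c\in(A/J)^{\mathrm{PGL}_n}$ some power $c^m$, $m\ge1$, lies in $A_0$.
\end{lemma}

\begin{proof}
For $n=1$ we have $A_0=A/J$, so let $n\ge2$. Let $H=\mathbb Z[\mathrm{SL}_n]=\mathbb Z[g_{hj}]/(\det g-1)$. It is torsion-free: if $pf=(\det g-1)f'$ for a prime $p$, then $p\mid f'$ because $\mathbb F_p[g_{hj}]$ is a domain in which $\det g-1\ne0$. So $H$ is flat over $\mathbb Z$. The action of $\mathrm{SL}_n$ on $A$, through $\mathrm{PGL}_n$, is given by the coaction $\delta\colon A\to A\otimes_{\mathbb Z}H$, $\xi_x\mapsto g\xi_xg^{-1}$, where $g\in\mathrm{SL}_n(H)$ is the universal element. An element $f$ is $\mathrm{SL}_n$-invariant if and only if $\delta(f)=f\otimes1$.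

Lift $c$ to $\tilde c\in A$. It involves finitely many coefficients and variables, so there are a finitely generated subring $F_0\subset F$, which is Noetherian, and a finite subset $X_0\subset X$ with $\tilde c\in D=F_0[\xi_x^{hj}:x\in X_0]\subset A$. The map $\delta$ restricts to the coaction $D\to D\otimes_{\mathbb Z}H$ that defines the action of $\mathrm{SL}_n$ over $F_0$. Put $J_0=J\cap D$. By flatness,
\begin{equation}\label{eq:flat}
(D/J_0)\otimes_{\mathbb Z}H\longrightarrow(A/J)\otimes_{\mathbb Z}H\quad\text{is injective.}
\end{equation}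
If $f\in J_0$, then $\delta(f)$ maps to $0$ on the right of \eqref{eq:flat} because $J$ is stable, hence to $0$ on the left. So $J_0$ is $\mathrm{SL}_n$-stable and $D/J_0$ inherits a rational action. Also $\delta(\tilde c)-\tilde c\otimes1$ maps to $0$ on the right because $c$ is invariant, hence to $0$ on the left, so the class of $\tilde c$ in $D/J_0$ is $\mathrm{SL}_n$-invariant. Theorem~\ref{thm:fvdk} gives $m\ge1$ and $f\in D$ with $\delta(f)=f\otimes1$ and $f\equiv\tilde c^{\,m}$ modulo $J_0$. As an element of $A$, $f$ is invariant under $\mathrm{SL}_n(B)$ for all $F$-algebras $B$, hence under $\mathrm{PGL}_n$ by Lemma~\ref{lem:lift}. Its image in $A/J$ is $c^m$.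
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:survives}(ii)]
The scalar matrices $f\cdot1$ with $f\in A^{\mathrm{PGL}_n}$ lie in $M_n(A)^{\mathrm{PGL}_n}=T$, so $A_0\subset\operatorname{im}i_R$. Let $U\in M_n(A/J)^{\mathrm{PGL}_n}$ and $c_i=\sigma_i(U)\in A/J$. Then
\[
c_i(g\xi g^{-1})=\sigma_i\bigl(U(g\xi g^{-1})\bigr)=\sigma_i(gUg^{-1})=c_i
\]
by Lemma~\ref{lem:lift}, so the $c_i$ are invariant, and integral over $A_0$ by Lemma~\ref{lem:power}. Thus $A_0[c_1,\dots,c_n]$ is a finite $A_0$-module. By the Cayley--Hamilton theorem $U$ satisfies a monic polynomial over this ring, so the commutative ring $A_0[c_1,\dots,c_n][U]$ is a finite $A_0$-module, and $U$ is integral over $A_0$.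
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Bruns and Herzog, \emph{Cohen--Macaulay Rings}.

\bibitem{Chenevier}
Chenevier, \emph{The $p$-adic analytic space of pseudocharacters of a profinite group and pseudorepresentations over arbitrary rings}.

\bibitem{FvdK}
Franjou and van der Kallen, \emph{Power reductivity over an arbitrary base}, Doc. Math., Extra Vol. Suslin, 2010.

\bibitem{Procesi}
Claudio Procesi, \emph{Norms and Cayley Hamilton algebras}, arXiv:2011.04909 (2020).

\end{thebibliography}
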